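# Global solutions of a chemotaxis system with consumption: heat-kernel averages and $\varepsilon$-regularity

## 1. Global existence and convergence for the consumption system

**Theorem 1.** Let $d\ge 2$, let $\Omega\subset\mathbb R^d$ be a bounded domain (connected) with smooth boundary, not necessarily convex, let $\chi>0$ be a constant, and let $n_0\in C^0(\overline\Omega)$, $c_0\in W^{1,q}(\Omega)$ with $q>d$, $n_0,c_0\ge0$, $n_0\not\equiv0$, $c_0\not\equiv0$. Let $(n,c)$ be the unique classical solution, on its maximal time interval $[0,T_{max})$, of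
$$\begin{cases} n_t=\Delta n-\nabla\cdot(\chi\,n\nabla c),\\ c_t=\Delta c-nc,\end{cases}\qquad \frac{\partial n}{\partial\nu}\Big|_{\partial\Omega}=\frac{\partial c}{\partial\nu}\Big|_{\partial\Omega}=0,\qquad n(\cdot,0)=n_0,\ c(\cdot,0)=c_0. \tag{1.1}$$
Then $T_{max}=+\infty$.

**Theorem 2.** Under the same hypotheses, $\sup_{t>0}\|n(t)\|_\infty<\infty$ and, with $\bar n=|\Omega|^{-1}\int_\Omega n_0$,
$$\|c(t)\|_\infty+\|\nabla c(t)\|_\infty+\|n(t)-\bar n\|_\infty\to0\quad\text{exponentially fast as }t\to\infty;$$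
moreover $\|c(t)\|_\infty\le C_\lambda e^{-\lambda t}$ for every $\lambda<\bar n$.

Here $n$ is the density of a population and $c$ the concentration of a substance that the population consumes (the term $-nc$) and toward which it drifts (the term $-\nabla\cdot(\chi n\nabla c)$). The drift moves mass toward high values of $c$ and may concentrate it. Consumption works against this, because where $n$ is large, $c$ is eaten. The problem, in dimension three, is taken from Jie Jiang, Hao Wu and Songmu Zheng, "Blow-up for a Three Dimensional Keller-Segel Model with Consumption of Chemoattractant", arXiv:1610.06684 (2016): does the solution exist for all time for arbitrarily large regular data, or can it blow up in finite time? The background given with the problem is this. Tao showed that on any bounded regular domain in $\mathbb R^d$, $d\ge2$, the solution is global if $0<\chi\le\frac1{6(d+1)\|c_0\|_{L^\infty(\Omega)}}$; and for $d=2$ the solution is global on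 any bounded smooth domain with no restriction on $\chi$ and $\|c_0\|_{L^\infty(\Omega)}$. Theorem 1 says that the alternative "finite-time blow-up" never happens: there is no smallness, no convexity, and positive data of any size are covered, in $d=3$ and in every $d\ge2$.

Throughout, $T=T_{max}$ and $M=\|c_0\|_\infty$. The letter $C$ denotes a constant that depends only on $d,\Omega,\chi,M$ unless we say otherwise, and it may change from line to line.

## 2. Homogeneous states, scaling, and the supercritical mass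

The simplest solutions do not depend on $x$. If $n_0\equiv\bar n$ and $c_0$ is constant, then $n\equiv\bar n$ and $c(t)=c_0e^{-\bar nt}$. All assertions of Theorem 2 are visible here, and no rate $\lambda>\bar n$ could be allowed in the last one.

Two bounds hold for every solution. Integrating the first equation gives $\int_\Omega n(t)=\int_\Omega n_0$, and the maximum principle gives $0<c\le M$ for $t\in(0,T)$. To see how strong they are, look at the scaling of the equations. If $(n,c)$ solves them in $\mathbb R^d$, then so does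
$$n_\lambda(x,t)=\lambda^2n(\lambda x,\lambda^2t),\qquad c_\lambda(x,t)=c(\lambda x,\lambda^2 t),$$
because each term of the first equation gets the factor $\lambda^4$ and each term of the second the factor $\lambda^2$. So the bound $c\le M$ looks the same at every scale. The mass does not: $\int n_\lambda=\lambda^{2-d}\int n$.

**Definition.** For $x\in\overline\Omega$ and $z=(x,t)$ put $\Omega_r(x)=\Omega\cap B_r(x)$ and $Q_r(z)=\Omega_r(x)\times(t-r^2,t)$. With $b=\sqrt c$, put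
$$X(r,z)=r^{-d}\iint_{Q_r(z)}n,\qquad Y(r,z)=r^{-d}\iint_{Q_r(z)}|\nabla b|^2,\qquad G=X+Y.$$

These are scale invariant: replacing $(n,c)$ by $(n_\lambda,c_\lambda)$ turns $X(r,(0,0))$ into $X(\lambda r,(0,0))$, and the same for $Y$. As an example, take $d\ge3$ and the profile $n=|x|^{-2}$ on $\mathbb R^d$. Then $X(r,(0,t))=r^{-d}r^2|S^{d-1}|\int_0^r\rho^{d-3}d\rho=|S^{d-1}|/(d-2)$ for every $r$. Similarly, $b=2+x_1/|x|$ has $|\nabla b|^2=|x|^{-2}(1-x_1^2/|x|^2)$, so $Y(r,(0,t))$ is a positive constant. A profile that repeats itself at all scales is one for which $G$ does not tend to $0$.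

Conservation of mass only gives $X(r,z)\le r^{2-d}\int n_0$. For $d=2$ this is a bound independent of $r$. For $d=3$ it is $C/r$, which says nothing as $r\to0$. We return to this point in Section 7.

We record that $|\nabla b|^2=\frac{|\nabla c|^2}{4c}$, $|\nabla c|\le2\sqrt M|\nabla b|$, and $G(r,z)\le(R/r)^dG(R,z)$ for $r<R$. We fix $L=16$ and a small $r_0\in(0,\frac18]$ depending on $\Omega$. All cylinders have radius $\le r_0$, and whenever a cylinder concerns $(n,c)$ we require $t\le T$, $t<\infty$, $t-(\text{radius})^2\ge0$. If $t=T$, integrals over times $<T$ are limits of integrals over times $<t_2$ as $t_2\nearrow T$.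

## 3. Standard facts about the local solution, the heat kernel, and the boundary

**Fact (E), local theory.** The solution is continuous up to $t=0$ as a map into $C^0(\overline\Omega)\times W^{1,q}(\Omega)$. If $T<\infty$ then $\limsup_{t\nearrow T}(\|n(t)\|_\infty+\|c(t)\|_{W^{1,q}})=\infty$. By Schauder theory $(n,c)\in C^\infty(\overline\Omega\times(0,T))$. By the maximum principle $n>0$ and $0<c\le M$ on $\overline\Omega\times(0,T)$. Also $\int_\Omega n=\int_\Omega n_0$.

**Fact (D), Neumann heat kernel.** The Neumann heat kernel $P(x,y,\tau)$ is smooth up to $\partial\Omega$ for $\tau>0$ and symmetric, $\int_\Omega P(x,y,\tau)dy=1$, and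
$$0<P(x,y,\tau)\le C\tau^{-d/2}e^{-c_*|x-y|^2/\tau}\quad(0<\tau\le1)$$
(Davies, *Heat Kernels and Spectral Theory*, Thm 3.2.9). We write $e^{\tau\Delta}$ for the Neumann semigroup.

**Fact (P), geometry.** Any $x,y\in\overline\Omega$ are joined by a path in $\overline\Omega$ of length $\le C_\Omega|x-y|$; and $c\,r^d\le|\Omega_r(x)|$ for $r\le1$, $x\in\overline\Omega$.

**Fact (GN).** For $w\ge0$: $\int_\Omega w^{2+4/d}\le C\left(\int_\Omega w^2\right)^{2/d}\int_\Omega(|\nabla w|^2+w^2)$. For $d\ge3$, Hölder gives $\int w^2w^{4/d}\le\left(\int w^{2d/(d-2)}\right)^{(d-2)/d}\left(\int w^2\right)^{2/d}$, and one uses $W^{1,2}\subset L^{2d/(d-2)}$. For $d=2$, apply $W^{1,1}\subset L^2$ to $w^2$: $\int w^4\le C\left(\int 2w|\nabla w|+w^2\right)^2\le C\int w^2\int(|\nabla w|^2+w^2)$.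

**Fact (MS).** There is $k_\Omega\ge0$ such that if $w$ is smooth and $\partial_\nu w=0$ on a relatively open part of $\partial\Omega$, then there $\partial_\nu|\nabla w|^2\le2k_\Omega|\nabla w|^2$. Proof: let $\delta$ be the distance to $\partial\Omega$, so $\nu=-\nabla\delta$ on $\partial\Omega$. On that part $\nabla w\cdot\nabla\delta=0$ and $\nabla w$ is tangential; differentiating this relation along $\nabla w$ gives $D^2w(\nabla w,\nabla\delta)+D^2\delta(\nabla w,\nabla w)=0$. Hence $\partial_\nu|\nabla w|^2=-2D^2w(\nabla w,\nabla\delta)=2D^2\delta(\nabla w,\nabla w)$. For the unit ball, $\delta=1-|x|$, $D^2\delta(\xi,\xi)=-|\xi|^2$ for tangential $\xi$ on the sphere, and one may take $k_\Omega=0$; a positive $k_\Omega$ is the price of non-convexity.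

## 4. Cut-off functions with vanishing normal derivative

Localizing near $\partial\Omega$ is harmless as long as the cut-off also satisfies the Neumann condition.

**Lemma 1.** For $x\in\overline\Omega$ and $Lr\le r_0$ there is $\zeta\in C^\infty(\overline\Omega;[0,1])$ with $\zeta=1$ on $\Omega_r(x)$, $\operatorname{supp}\zeta\subset B_{Lr}(x)$, $\partial_\nu\zeta=0$ on $\partial\Omega$, $|\nabla\zeta|\le C/r$, $|D^2\zeta|\le C/r^2$.

*Proof.* The model is the half space $\{y_d>0\}$, where a function of $y'=(y_1,\dots,y_{d-1})$ times a function of $y_d$ that is constant near $y_d=0$ works. In general, if $\mathrm{dist}(x,\partial\Omega)\ge2r$, take a standard cut-off supported in $B_{3r/2}(x)$. Otherwise let $\pi$ be the nearest-point projection onto $\partial\Omega$, smooth near $\partial\Omega$ like $\delta$, put $\bar x=\pi(x)$, and set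
$$\zeta(y)=q_1\left(|\pi(y)-\bar x|^2/r^2\right)q_2(\delta(y)/r)$$
with smooth $q_1,q_2$ valued in $[0,1]$, $q_1=1$ on $[0,36]$, $q_1=0$ on $[49,\infty)$, $q_2=1$ on $[0,3]$, $q_2=0$ on $[6,\infty)$. If $y\in\Omega_r(x)$, then $\delta(y)<2r+r=3r$ and $|\pi(y)-\bar x|\le|\pi(y)-y|+|y-x|+|x-\bar x|<3r+r+2r=6r$, so $\zeta(y)=1$. On the support, $|y-x|\le6r+7r+2r=15r<Lr$. Where $\delta<3r$, $\zeta$ depends only on $\pi(y)$, so it is constant along normals and $\partial_\nu\zeta=0$. The derivative bounds follow from the chain rule. $\square$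

**Definition.** For $z=(x,t)$ let $\tau$ be smooth and nondecreasing with values in $[0,1]$, $\tau(s)=0$ for $s\le t-4r^2$, $\tau(s)=1$ for $s\ge t-r^2$, $|\tau'|\le C/r^2$. The function $\omega(y,s)=\zeta(y)\tau(s)$ is called the cut-off of $Q_r(z)$.

So $\omega=1$ on $Q_r(z)$; for $s\le t$ it is supported in $B_{Lr}(x)\times[t-4r^2,t]$; and $\partial_\nu\omega=0$, $|\nabla\omega|\le C/r$, $|D^2\omega|+|\omega_s|\le C/r^2$. Where $\nabla\omega\ne0$ or $D^2\omega\neq0$ we have $|y-x|\ge r$; where $\omega_s\ne0$ we have $s\le t-r^2$.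

## 5. Gradient bounds for the Neumann heat equation

**Lemma 2.** Let $Lr\le r_0$. If $h_t=\Delta h$ in $Q_{Lr}(z)$, $h$ is smooth on $(\overline\Omega\cap B_{Lr}(x))\times(t-(Lr)^2,t)$ and $\partial_\nu h=0$ on $\partial\Omega\cap B_{Lr}(x)$, then $\sup_{Q_r(z)}|\nabla h|\le Cr^{-1}\sup_{Q_{Lr}(z)}|h|$ with $C=C(d,\Omega)$.

*Proof.* We may assume $H=\sup_{Q_{Lr}(z)}h^2<\infty$. Let $\omega$ be the cut-off of $Q_r(z)$.

**Step 1 (an auxiliary function that is a subsolution).** The purpose is to trade $|\nabla h|^2$ against $h^2$. Choose $g\in C^\infty(\overline\Omega)$ with $\partial_\nu g=-(2k_\Omega+1)$ on $\partial\Omega$, and put $f=|\nabla h|^2$, $a=\omega^2e^g$, $w=af+Ah^2$. We have $(\partial_t-\Delta)f=-2|D^2h|^2$, $(\partial_t-\Delta)h^2=-2f$, $|\nabla f|\le2|\nabla h||D^2h|$, $|\nabla a|\le C\omega/r$ and $|a_t|+|\Delta a|\le C/r^2$. Hence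
$$2|\nabla a\cdot\nabla f|\le\frac{C\omega}r|\nabla h||D^2h|\le a|D^2h|^2+\frac C{r^2}f,$$
$$(\partial_t-\Delta)w=-2a|D^2h|^2-2\nabla a\cdot\nabla f+f(a_t-\Delta a)-2Af\le(C_0r^{-2}-2A)f\le0$$
for $A=C_0r^{-2}$.

**Step 2 (sign at the boundary).** The factor $e^g$ is there to beat the curvature. On $\partial\Omega$, where $\omega f>0$, using $\partial_\nu h=\partial_\nu\omega=0$ and (MS), $\partial_\nu w=a(\partial_\nu f+f\partial_\nu g)\le a(2k_\Omega f-(2k_\Omega+1)f)=-af<0$.

**Step 3 (maximum principle).** We show $af\le AH$. Fix $t_2<t$, $\epsilon>0$ and consider $\tilde w=w-\epsilon(s-t)-\epsilon r_0^2$ on $\operatorname{supp}\zeta$ for $t-4r^2\le s\le t_2$. Since $t-s\le4r^2\le r_0^2$, $\tilde w\le w$. Suppose the maximum of $\tilde w$ exceeds $AH$. At a maximum point $w>AH\ge Ah^2$, so $\omega f>0$. Thus the point is not on the part of the boundary of $\operatorname{supp}\zeta$ inside $\Omega$, nor at the initial time, since $\omega=0$ there. It is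 not on $\partial\Omega$, since $\partial_\nu\tilde w<0$ there by Step 2. It is neither an interior point nor at the final time $t_2$, since at such a maximum $(\partial_t-\Delta)\tilde w\ge0$, while $(\partial_t-\Delta)\tilde w\le-\epsilon$. This is a contradiction, so $\tilde w\le AH$. Let $\epsilon\to0$ and $t_2\to t$: $af\le AH$. On $Q_r(z)$, where $\omega=1$, this is the claim. $\square$

**Lemma 3.** Let $0<\tau\le1$.

(a) $|\nabla_yP(x,y,\tau)|\le C\tau^{-(d+1)/2}e^{-c|x-y|^2/\tau}$, and likewise for $\nabla_x$.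

(b) For each $A\ge1$ there is $c_A>0$ with $P(x,y,\tau)\ge c_A\tau^{-d/2}$ if $|x-y|\le A\sqrt\tau$.

(c) For $1\le p\le\infty$, $\|\nabla e^{\tau\Delta}f\|_\infty\le C\tau^{-\frac12-\frac d{2p}}\|f\|_p$, and $\|e^{\tau\Delta}\nabla\cdot F\|_\infty\le C\tau^{-\frac12-\frac d{2p}}\|F\|_p$ for $F\in C^1(\overline\Omega;\mathbb R^d)$ with $F\cdot\nu=0$ on $\partial\Omega$.

*Proof.* **Step 1 (part (a), from Lemma 2).** Put $\rho=r_0\sqrt\tau/(2L)$, so $L\rho=r_0\sqrt\tau/2\le r_0$ and $(L\rho)^2\le\tau/2$. Apply Lemma 2 to $P(x,\cdot,\cdot)$ on $Q_{L\rho}(y,\tau)$; by continuity the gradient bound holds at the vertex $(y,\tau)$: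
$$|\nabla_yP(x,y,\tau)|\le C\tau^{-1/2}\sup\{P(x,y',\tau'):|y'-y|\le\sqrt\tau,\ \tfrac\tau2\le\tau'\le\tau\}.$$
For such $(y',\tau')$ we have $|x-y|^2\le2|x-y'|^2+2\tau$, so $|x-y'|^2/\tau'\ge|x-y'|^2/\tau\ge\frac{|x-y|^2}{2\tau}-1$. Insert (D). The bound for $\nabla_x$ follows by symmetry.

**Step 2 (part (b) near the diagonal).** By (D) there is $A_0$ with $\int_{|x-y|\le A_0\sqrt\tau}P(x,y,\tau)dy\ge\frac12$ for $\tau\le1$. By Cauchy–Schwarz and the semigroup property,
$$\tfrac14\le C(A_0\sqrt\tau)^d\int P(x,y,\tau)^2dy=CA_0^d\tau^{d/2}P(x,x,2\tau).$$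
Thus $P(x,x,\tau)\ge c_0\tau^{-d/2}$ for all $\tau\le1$. By (a) and (P), $|P(x,y,\tau)-P(x,x,\tau)|\le C|x-y|\tau^{-(d+1)/2}$, so there is $\delta\in(0,1]$ with $P(x,y,\tau)\ge c_1\tau^{-d/2}$, $c_1=c_0/2$, whenever $|x-y|\le\delta\sqrt\tau$, $\tau\le1$.

**Step 3 (part (b) for general $A$, by chaining).** Let $|x-y|\le A\sqrt\tau$ and let $N\ge(2C_\Omega A/\delta)^2$ be an integer. On a path from $x$ to $y$ of length $\le C_\Omega A\sqrt\tau$ choose $p_0=x,\dots,p_N=y$ with $|p_i-p_{i+1}|\le C_\Omega A\sqrt\tau/N\le\frac\delta2\sqrt{\tau/N}$. Put $z_0=x$, $z_N=y$, $D_i=\Omega\cap B(p_i,\frac\delta4\sqrt{\tau/N})$. If $z_i\in D_i$ for $0<i<N$, consecutive distances are $\le\delta\sqrt{\tau/N}$. By Chapman–Kolmogorov, Step 2 and (P),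
$$P(x,y,\tau)\ge\int_{D_1}\cdots\int_{D_{N-1}}\prod_{i=0}^{N-1}P(z_i,z_{i+1},\tfrac\tau N)\,dz\ge\left(c_1(\tfrac\tau N)^{-d/2}\right)^N\left(c(\tfrac\delta4)^d(\tfrac\tau N)^{d/2}\right)^{N-1}=c_A\tau^{-d/2}.$$

**Step 4 (part (c)).** With $p'=p/(p-1)$, part (a) gives
$$\|\nabla_xP(x,\cdot,\tau)\|_{p'}+\|\nabla_yP(x,\cdot,\tau)\|_{p'}\le C\tau^{-\frac{d+1}2+\frac d{2p'}}=C\tau^{-\frac12-\frac d{2p}}.$$
The claims follow from Hölder's inequality and $e^{\tau\Delta}\nabla\cdot F(x)=-\int\nabla_yP(x,y,\tau)\cdot F(y)\,dy$, where the boundary term vanishes because $F\cdot\nu=0$. $\square$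

We shall use the following consequence of (D) and (a) several times. If $0<\tau\le1$ and either $|x-y|\ge ar$ or $\tau\ge ar^2$ for a fixed $a>0$, then
$$P(x,y,\tau)\le C_ar^{-d},\qquad|\nabla_yP(x,y,\tau)|\le C_ar^{-d-1}. \tag{5.1}$$
In the second case this is immediate. In the first, put $u=r^2/\tau$: for $k=d$ and $k=d+1$, $\tau^{-k/2}e^{-ca^2r^2/\tau}=r^{-k}u^{k/2}e^{-ca^2u}\le C_ar^{-k}$.

## 6. Small oscillation of $c$ controls $n$ in $L^{d+1}$

A sensible first approach to global existence is to bound $\int n^p\phi(c)$ with a well-chosen weight $\phi$. We carry it out, see how far it goes, and keep its local version as the last link of the proof.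

**Step 1 (the identity).** We compute $\frac d{dt}\int\eta n^p\phi(c)$ for a cut-off $\eta$ with $\partial_\nu\eta=0$. Write $\mathsf X=\nabla n/n$, $\mathsf Z=\nabla c$, $\psi=\phi'/\phi$. Since $\nabla n-\chi n\nabla c=n(\mathsf X-\chi\mathsf Z)$, the first equation contributes
$$-\int n(\mathsf X-\chi\mathsf Z)\cdot\nabla(\eta pn^{p-1}\phi)=-\int pn^p\phi(\mathsf X-\chi\mathsf Z)\cdot\nabla\eta-\int\eta n^p\phi\,(\mathsf X-\chi\mathsf Z)\cdot\left(p(p-1)\mathsf X+p\psi\mathsf Z\right),$$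
and the second contributes
$$\int\eta n^p\phi'(\Delta c-nc)=-\int n^p\phi'\mathsf Z\cdot\nabla\eta-\int\eta n^p\phi\left(p\psi\,\mathsf X\cdot\mathsf Z+\tfrac{\phi''}\phi|\mathsf Z|^2\right)-\int\eta n^{p+1}c\phi'.$$
Adding, with $\phi''/\phi=\psi'+\psi^2$,
$$\begin{aligned}\frac d{dt}\int\eta n^p\phi={}&\int\eta_tn^p\phi-\int\eta n^p\phi\left[\alpha_1|\mathsf X|^2+\alpha_2\mathsf X\cdot\mathsf Z+\alpha_3|\mathsf Z|^2\right]\\&-\int\eta n^{p+1}c\phi'-\int n^p\left(p\phi(\mathsf X-\chi\mathsf Z)+\phi'\mathsf Z\right)\cdot\nabla\eta,\end{aligned}\tag{6.1}$$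
$$\alpha_1=p(p-1),\qquad\alpha_2=2p\psi-\chi p(p-1),\qquad\alpha_3=\psi'+\psi^2-\chi p\psi.$$

**Step 2 (the weight).** We look for $\phi$ that makes the quadratic form positive. The terms $\pm4\chi p(p-1)\psi$ cancel, and so do all but one of the $\psi^2$ terms, in
$$\tfrac1p(4\alpha_1\alpha_3-\alpha_2^2)=4(p-1)\psi'-4\psi^2-p\chi^2(p-1)^2. \tag{6.2}$$
Suppose $c_1\le c\le c_2$ and take
$$\phi(c)=\left(\cos\beta(c-c_1)\right)^{-(p-1)},\qquad\beta=\chi\sqrt p,\qquad\beta(c_2-c_1)\le\tfrac\pi4.$$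
Then $\psi=(p-1)\beta\tan\beta(c-c_1)\in[0,(p-1)\beta]$ and $\psi'=(p-1)\beta^2+\frac{\psi^2}{p-1}$, so (6.2) equals $(p-1)^2(4\beta^2-p\chi^2)=3p\chi^2(p-1)^2>0$. Completing the square,
$$\alpha_1|\mathsf X|^2+\alpha_2\mathsf X\cdot\mathsf Z+\alpha_3|\mathsf Z|^2=\alpha_1\left|\mathsf X+\tfrac{\alpha_2}{2\alpha_1}\mathsf Z\right|^2+\tfrac{4\alpha_1\alpha_3-\alpha_2^2}{4\alpha_1}|\mathsf Z|^2\ge\lambda_0(|\mathsf X|^2+|\mathsf Z|^2)\tag{6.3}$$
with $\lambda_0>0$ depending on $p,\chi$, since $\alpha_2$ is bounded. Also $1\le\phi\le2^{(p-1)/2}$, and $\phi'\ge0$, so the term with $n^{p+1}c\phi'$ has a good sign.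

*The case of small $c$.* Take $\eta\equiv1$, $c_1=0$, $p=d+1$. If $\chi\sqrt{d+1}\,M\le\pi/4$, then (6.1) and (6.3) say that $\int n^p\phi(c)$ is nonincreasing on $(0,T)$, so $\|n(t)\|_{L^{d+1}}$ stays bounded. The argument of Proposition 5 below then gives $T=\infty$. So small $\chi M$ is easy.

*Where this stops.* Could a better weight remove the smallness? Put $\psi=(p-1)u$ and $k=\chi\sqrt p/2$. By (6.2), nonnegativity of the form means $u'\ge u^2+k^2$. If $\phi$ is nondecreasing (needed to discard the term with $n^{p+1}$), then $u\ge0$ at $c_1$, so $u\ge k\tan k(c-c_1)$ by comparison, and $u$ is infinite before $k(c-c_1)$ passes $\pi/2$. Every such weight forces $c_2-c_1<\pi/(\chi\sqrt p)$. For large $\chi M$ the method fails as a global method. It only needs, however, the oscillation of $c$ on the region where it is used, and this can be localized.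

**Lemma 4.** Let $T<\infty$, $p=d+1$, $Lr\le r_0$, and $c_1\le c\le c_2$ on $Q_{Lr}(x_0,T)$ with $0\le c_1$, $\chi\sqrt p\,(c_2-c_1)\le\pi/4$. Then $\sup_{T-r^2<s<T}\int_{\Omega_r(x_0)}n^p<\infty$.

*Proof.* **Step 1 (a differential inequality with an error).** Let $\omega$ be the cut-off of $Q_r(x_0,T)$, $\eta=\omega^k$ with $k\ge4$ to be chosen, and $\phi$ as above. The last integral in (6.1) is at most $\frac{\lambda_0}2\int\eta n^p\phi(|\mathsf X|^2+|\mathsf Z|^2)+C\int n^p|\nabla\eta|^2/\eta$, and $|\nabla\eta|^2/\eta+|\eta_t|\le C_r\omega^{k-2}$. Since $|\nabla n^{p/2}|^2=\frac{p^2}4n^p|\mathsf X|^2$ and $\eta=0$ at $s=T-4r^2$, integration in time gives, for $t_2<T$,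
$$\mathcal A:=\sup_{s\le t_2}\int\eta n^p+\iint_{s\le t_2}\eta|\nabla n^{p/2}|^2\le C_r\mathcal B,\qquad\mathcal B:=\iint_{s\le t_2}\omega^{k-2}n^p<\infty.$$

**Step 2 (absorbing the error by interpolation with the mass).** Let $q'=1+\frac2d$ and $a=\frac{p-1}{pq'-1}$. Then $p=pq'a+(1-a)$, and $aq'<1$ because $(p-1)q'<pq'-1$. Choose $k$ so large that $k-2\ge kaq'$. Then $\omega^{k-2}n^p\le(\omega^{kq'}n^{pq'})^an^{1-a}$. With $w=\omega^{k/2}n^{p/2}$ we have $|\nabla w|^2\le2\eta|\nabla n^{p/2}|^2+C_r\omega^{k-2}n^p$ and $w^2\le\omega^{k-2}n^p$, so Hölder and (GN) give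
$$\mathcal B\le\left(\iint_{s\le t_2}w^{2+4/d}\right)^a\left(\iint_{Q_{Lr}(x_0,T)}n\right)^{1-a}\le C_r(\mathcal A+\mathcal B)^{aq'}\left(\iint_{Q_{Lr}(x_0,T)}n\right)^{1-a}\le C_r\,\mathcal B^{aq'}\left(\iint_{Q_{Lr}(x_0,T)}n\right)^{1-a}.$$
As $aq'<1$ and $\iint n\le T\int n_0$, $\mathcal B$ and hence $\mathcal A$ are bounded independently of $t_2<T$. $\square$

**Proposition 5.** Suppose $T<\infty$ and $p=d+1$. It is impossible that every $x_0\in\overline\Omega$ admits $r>0$ with $Lr\le r_0$, $(Lr)^2\le T$, and an interval $[c_1,c_2]\subset[0,\infty)$ with $\chi\sqrt p\,(c_2-c_1)\le\pi/4$ such that $c_1\le c\le c_2$ on $Q_{Lr}(x_0,T)$.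

*Proof.* **Step 1 (a global $L^p$ bound).** Suppose every $x_0$ did. Finitely many of the balls $B_r(x_0)$ cover $\overline\Omega$, so Lemma 4 gives $\delta\in(0,\min\{1,T/2\}]$ with $\sup_{T-\delta\le t<T}\|n(t)\|_{L^p}<\infty$ (decrease $\delta$ to include the left endpoint).

**Step 2 (bound $\nabla c$, then $n$).** Since $p>d$, the exponent in Lemma 3(c) satisfies $-\frac12-\frac d{2p}>-1$, so it is integrable in time. With $s=T-\delta$ the formula $c(t)=e^{(t-s)\Delta}c(s)-\int_s^te^{(t-s')\Delta}(nc)\,ds'$ yields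
$$\|\nabla c(t)\|_\infty\le C(t-s)^{-1/2}M+C\int_s^t(t-s')^{-\frac12-\frac d{2p}}\|nc(s')\|_p\,ds',$$
which is bounded on $[T-\frac\delta2,T)$. Since $n\nabla c\cdot\nu=0$ on $\partial\Omega$, the formula $n(t)=e^{(t-s)\Delta}n(s)-\chi\int_s^te^{(t-s')\Delta}\nabla\cdot(n\nabla c)\,ds'$ with $s=T-\frac\delta2$, the bound of $n\nabla c$ in $L^p$, and Lemma 3(c) bound $\|n(t)\|_\infty$ on $[T-\frac\delta2,T)$. This contradicts (E). $\square$

For the remark on small $c$ above, one starts from the bound on $\|n(t)\|_p$ and runs Step 2. So Theorem 1 is reduced to one claim: **$c$ has arbitrarily small oscillation near every $(x_0,T)$.**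

## 7. The entropy identity and its scaling deficit

The cross term $\chi\int\nabla n\cdot\nabla c$ that appears when one tests the first equation with $\log n$ is cancelled exactly by a term from the evolution of $\nabla\sqrt c$. This is the second natural tool.

**Definition.** Let $S(y)=y\log y-y+1\ge0$ and, for a constant $m>0$, $e_m(n)=mS(n/m)$.

So $e_m'(n)=\log\frac nm$, $e_m''(n)=\frac1n$; $e_m(m)=0$ and, for example, $e_m(2m)=m(2\log2-1)$. Also
$$n\le e_m(n)+2m, \tag{7.1}$$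
since $S(y)+2-y=y\log y-2y+3$ has its minimum $3-e>0$ at $y=e$. Let
$$\mathcal T=D^2b-\frac{\nabla b\otimes\nabla b}b=b\,D^2\log b .$$
Note that $\mathcal T=0$ for $b=e^{\xi\cdot x}$ although $|\nabla b|^4/b^2=|\xi|^4b^2\neq0$. So $\mathcal T$ does not control $|\nabla b|^4/b^2$ pointwise, and Step 2 below has to integrate by parts.

**Lemma 6.** Let $m>0$ and let $\eta\equiv1$ or $\eta=\omega^4$ with $\omega$ the cut-off of a cylinder. Then for times in $(0,T)$
$$\begin{aligned}\frac d{dt}\int\eta\left(e_m(n)+2\chi|\nabla b|^2\right)+\int\eta\left(\frac{|\nabla n|^2}n+\chi n|\nabla b|^2\right)\le{}&\int(|\eta_t|+|\Delta\eta|)\left(e_m(n)+2\chi|\nabla b|^2\right)\\&+C\int\left(\eta+\frac{|\nabla\eta|^2}\eta\right)|\nabla b|^2+C\int\frac{|\nabla\eta|^2}\eta\,n\log^2\frac nm .\end{aligned}\tag{7.2}$$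

*Proof.* **Step 1 (the identity with the cancellation).** Multiply the first equation by $\eta\log\frac nm$. Since $\partial_\nu\eta=\partial_\nu n=\partial_\nu c=0$,
$$\frac d{dt}\int\eta e_m(n)=\int(\eta_t+\Delta\eta)e_m(n)-\int\eta\frac{|\nabla n|^2}n+\chi\int\eta\nabla n\cdot\nabla c+\chi\int n\log\tfrac nm\nabla c\cdot\nabla\eta .$$
From $c=b^2$ we get $b_t=\Delta b+\frac{|\nabla b|^2}b-\frac{nb}2$. Taking the gradient and multiplying by $\nabla b$, with $\nabla b\cdot\nabla\Delta b=\frac12\Delta|\nabla b|^2-|D^2b|^2$ and $\nabla b\cdot\nabla\frac{|\nabla b|^2}b=\frac2bD^2b(\nabla b,\nabla b)-\frac{|\nabla b|^4}{b^2}$,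
$$\tfrac12\partial_t|\nabla b|^2=\tfrac12\Delta|\nabla b|^2-|\mathcal T|^2-\tfrac12n|\nabla b|^2-\tfrac12b\nabla b\cdot\nabla n,$$
because $|\mathcal T|^2=|D^2b|^2-\frac2bD^2b(\nabla b,\nabla b)+\frac{|\nabla b|^4}{b^2}$. Multiply by $4\chi\eta$, integrate, use $2b\nabla b=\nabla c$, and add. The terms $\pm\chi\int\eta\nabla n\cdot\nabla c$ cancel:
$$\begin{aligned}\frac d{dt}\int\eta(e_m(n)+2\chi|\nabla b|^2)&+\int\eta\left(\tfrac{|\nabla n|^2}n+2\chi n|\nabla b|^2+4\chi|\mathcal T|^2\right)\\&=\int(\eta_t+\Delta\eta)(e_m(n)+2\chi|\nabla b|^2)+2\chi\int_{\partial\Omega}\eta\,\partial_\nu|\nabla b|^2+\chi\int n\log\tfrac nm\nabla c\cdot\nabla\eta .\end{aligned}\tag{7.3}$$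

**Step 2 (coercivity of $\mathcal T$).** The purpose is to control $D^2b$, needed for the boundary term. Let $I=\int\eta|\nabla b|^4/b^2$. Since $\partial_\nu b=0$ and $D^2b=\mathcal T+\frac{\nabla b\otimes\nabla b}b$,
$$I=-\int\eta|\nabla b|^2\nabla b\cdot\nabla\tfrac1b=\int\tfrac1b\nabla\cdot(\eta|\nabla b|^2\nabla b)=3I+\int\tfrac\eta b\left(2\mathcal T(\nabla b,\nabla b)+|\nabla b|^2\mathrm{tr}\,\mathcal T\right)+\int\tfrac{|\nabla b|^2}b\nabla b\cdot\nabla\eta .$$
Hence $2I\le C\int\sqrt\eta\frac{|\nabla b|^2}b\left(\sqrt\eta|\mathcal T|+\frac{|\nabla\eta|}{\sqrt\eta}|\nabla b|\right)\le I+C\int\eta|\mathcal T|^2+C\int\frac{|\nabla\eta|^2}\eta|\nabla b|^2$. As $I<\infty$,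
$$\int\eta\left(\frac{|\nabla b|^4}{b^2}+|D^2b|^2\right)\le C\int\eta|\mathcal T|^2+C\int\frac{|\nabla\eta|^2}\eta|\nabla b|^2 .\tag{7.4}$$

**Step 3 (boundary term).** By (MS) it is at most $4\chi k_\Omega\int_{\partial\Omega}\eta|\nabla b|^2$. With a smooth field $\xi$ on $\overline\Omega$, $\xi\cdot\nu=1$ on $\partial\Omega$,
$$\int_{\partial\Omega}\eta|\nabla b|^2=\int\nabla\cdot(\eta|\nabla b|^2\xi)\le\epsilon\int\eta|D^2b|^2+C_\epsilon\int\left(\eta+\tfrac{|\nabla\eta|^2}\eta\right)|\nabla b|^2,$$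
using $|\nabla\eta|\le\eta+|\nabla\eta|^2/\eta$. For small $\epsilon$ the first term is absorbed by $4\chi\int\eta|\mathcal T|^2$ through (7.4).

**Step 4 (cross term).** As $|\nabla c|\le2\sqrt M|\nabla b|$, the last term of (7.3) is at most $\chi\int\eta n|\nabla b|^2+C\int\frac{|\nabla\eta|^2}\eta n\log^2\frac nm$. This uses up half of $2\chi\int\eta n|\nabla b|^2$. $\square$

We also need a bound for $\iint|\nabla c|^2/c=4\iint|\nabla b|^2$ by the oscillation of $c$.

**Lemma 7.** Let $Lr\le r_0$, $\kappa\in(0,M]$, $t_2\le t$. Then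
$$\iint_{Q_r(z),\,s<t_2}\frac{|\nabla c|^2}c\le Cr^{-2}\iint_{Q_{Lr}(z),\,s<t_2}\frac{(c-\kappa)^2}\kappa+\iint_{Q_{Lr}(z),\,s<t_2}n\,c\log_+\frac\kappa c .$$
Moreover, for $0<t_1<t_2<T$,
$$\int_{t_1}^{t_2}\int_\Omega\frac{|\nabla c|^2}c\le M|\Omega|+\frac Me(t_2-t_1)\int n_0 ,\tag{7.5}$$
so every $G(r,z)$ is finite, including those with $t=T<\infty$.

*Proof.* Let $F(c)=c\log\frac c\kappa-c+\kappa=\kappa S(c/\kappa)$. Since $\log y\le y-1$, $0\le S(y)\le(y-1)^2$, so $0\le F\le(c-\kappa)^2/\kappa$; also $F'=\log\frac c\kappa$, $F''=\frac1c$. For $\omega$ the cut-off of $Q_r(z)$, or $\omega\equiv1$,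
$$\frac d{dt}\int\omega F(c)=\int(\omega_t+\Delta\omega)F-\int\omega\frac{|\nabla c|^2}c-\int\omega nc\log\frac c\kappa .$$
For the cut-off, integrate from $t-4r^2$ (where $\omega=0$) to $t_2$, drop $\int\omega F(c)\ge0$ at $t_2$, and use $-\log\frac c\kappa\le\log_+\frac\kappa c$. For (7.5) take $\omega\equiv1$, $\kappa=M$: then $0\le F\le M$ because $F$ is decreasing on $(0,M]$ with $F(0+)=M$, and $c\log\frac Mc\le\frac Me$. $\square$

*What the entropy gives globally, and where it stops.* Take $\eta\equiv1$, $m=1$ in (7.2). The right side is $C\int|\nabla b|^2$, which is integrable in time by (7.5). Thus if $T<\infty$ and $t_1>0$,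
$$\sup_{t_1<t<T}\int_\Omega\left(S(n)+|\nabla b|^2\right)+\int_{t_1}^T\int_\Omega\left(\frac{|\nabla n|^2}n+n|\nabla b|^2\right)<\infty .$$
This is correct and holds for data of any size. But read it in a ball of radius $r$, in scale-invariant form: it gives $r^{2-d}\int_{\Omega_r(x_0)}(n+|\nabla b|^2)\le Cr^{2-d}$. For $d=2$ the right side is bounded; for $d=3$ it is $C/r$, and nothing prevents $G(r,(x_0,T))$ from becoming large as $r\to0$. The only bound we have that looks the same at all scales is $0<c\le M$. What is missing is a scale-invariant quantity, built from $c$ alone, that also sees the consumption.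

## 8. The monotone average $\int P(x_0,y,T-t)\,c(y,t)\,dy$

From here to the end of Section 12 assume $T=T_{max}<\infty$, and fix $x_0\in\overline\Omega$.

**Definition.** $\displaystyle\Theta(t)=\int_\Omega P(x_0,y,T-t)\,c(y,t)\,dy$, $0<t<T$.

This is a weighted average of $c(\cdot,t)$ over a region of size about $\sqrt{T-t}$ around $x_0$. If $c$ solved the heat equation up to time $T$, $\Theta(t)$ would be the constant $c(x_0,T)$. For the homogeneous state of Section 2, $\Theta(t)=c(t)$. Since $P(x_0,\cdot,\cdot)$ and $c$ satisfy Neumann conditions and $\partial_t[P(x_0,y,T-t)]=-\Delta_yP$,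
$$\Theta'(t)=-\int_\Omega P(x_0,y,T-t)\,nc\,dy\le0 .\tag{8.1}$$
So $K:=\lim_{t\to T}\Theta(t)\in[0,M]$ exists, $\Theta\ge K$, and
$$\int_{T-\rho^2}^T\int_\Omega P(x_0,y,T-t)\,nc\,dy\,dt\to0\quad(\rho\to0).\tag{8.2}$$
The tail (8.2) is scale invariant: on $Q_r(x_0,T)$ away from the final time, $P\ge cr^{-d}$, so it bounds $r^{-d}\iint nc$. There is no loss $r^{2-d}$ any more. Suppose one zooms in at $(x_0,T)$: a monotone bounded quantity becomes constant in the limit, the consumption disappears, and $c$ should look constant, equal to $K$. The next lemma makes this precise.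

**Lemma 8.** For all $\sigma,\eta\in(0,1)$ there is $r_1>0$ such that for $0<r<r_1$, with $Q_r^\sigma=\Omega_r(x_0)\times(T-r^2,T-\sigma r^2)$:

(i) $c\le K+\eta$ on $Q_r(x_0,T)$;

(ii) $r^{-d-2}\iint_{Q_r^\sigma}|c-K|\le\eta$;

(iii) $r^{-d}\iint_{Q_r^\sigma}nc\le\eta$.

*Proof.* **Step 1 (a lower bound for the weight, and (iii)).** On $Q_r^\sigma$, $|y-x_0|<r\le\sigma^{-1/2}\sqrt{T-t}$, so Lemma 3(b) with $A=\sigma^{-1/2}$ gives
$$P(x_0,y,T-t)\ge c_\sigma r^{-d}\quad\text{on }Q_r^\sigma .\tag{8.3}$$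
With (8.2) this gives (iii).

**Step 2 (the upper bound (i)).** The purpose is to compare $c$ at points near $(x_0,T)$ with an older value of $\Theta$. Let $\Lambda\ge4$, $t'=T-\Lambda r^2$ with $\Lambda r^2\le1$, $(x,t)\in Q_r(x_0,T)$, and $g=e^{(t-t')\Delta}c(t')$. As $c_t\le\Delta c$, comparison gives $c(x,t)\le g(x)$. Since $t-t'\ge(\Lambda-1)r^2\ge\frac34\Lambda r^2$, Lemma 3(c) with $p=\infty$ and (P) give $|g(x)-g(y)|\le CM(\Lambda r^2)^{-1/2}|x-y|$. Hence $g(x)\le g(x_0)+CM\Lambda^{-1/2}$ and, by (D),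
$$\left|(e^{(T-t)\Delta}g)(x_0)-g(x_0)\right|\le CM(\Lambda r^2)^{-1/2}\int P(x_0,y,T-t)|y-x_0|\,dy\le CM(\Lambda r^2)^{-1/2}\sqrt{T-t}\le CM\Lambda^{-1/2}.$$
But $(e^{(T-t)\Delta}g)(x_0)=(e^{(T-t')\Delta}c(t'))(x_0)=\Theta(t')$. So $c(x,t)\le\Theta(T-\Lambda r^2)+CM\Lambda^{-1/2}$. Choose $\Lambda$ so that the last term is $\le\eta/2$, then $r$ so small that $\Theta(T-\Lambda r^2)\le K+\eta/2$.

**Step 3 (the lower bound on average, (ii)).** A function that is nowhere much above $K$ and whose weighted average is at least $K$ must be close to $K$ in $L^1$. Let $\eta'>0$ and choose $A\ge1$ with $\int_{|y-x_0|>Ar}P(x_0,y,\tau)dy\le\eta'$ for all $\tau\le r^2$ (by (D), $A$ depends only on $\eta'$). By (i) for the radius $Ar$, $c\le K+\eta'$ on $\Omega_{Ar}(x_0)\times(T-r^2,T)$ for small $r$. For $t\in(T-r^2,T-\sigma r^2)$,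
$$K\le\Theta(t)\le K+\eta'-\int_{\Omega_{Ar}(x_0)}P(x_0,y,T-t)(K+\eta'-c)\,dy+M\eta'.$$
The integrand is nonnegative, so by (8.3) $\int_{\Omega_r(x_0)}(K+\eta'-c)\,dy\le c_\sigma^{-1}r^d(1+M)\eta'$. Since $|c-K|\le(K+\eta'-c)+\eta'$ on this region, integrating in time yields (ii) when $\eta'$ is small depending on $\sigma,\eta$. $\square$

Two things remain. If $K=0$, (i) already says that $c\to0$ at $(x_0,T)$, and Proposition 5 can use this. If $K>0$, then $c\approx K$ only on average and only before time $T-\sigma r^2$, and we must pass from this to uniform closeness. Since $n\le\frac2Knc$ wherever $c\ge K/2$, (iii) controls $n$ outside a set of small measure. On that bad set we need that $n$ cannot concentrate, with a bound in terms of $G$ itself.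

## 9. A local entropy estimate that is linear in $G$

**Lemma 9.** Let $z=(x,t)$, $Lr\le r_0$. Then, with $\sup$ over $s\in(t-r^2,t)$,
$$r^{2-d}\sup_s\int_{\Omega_r(x)}(n+|\nabla b|^2)(s)+r^{2-d}\iint_{Q_r(z)}n|\nabla b|^2+r^{2-d}\left(\iint_{Q_r(z)}n^{1+2/d}\right)^{\frac d{d+2}}\le C\,G(Lr,z).\tag{9.1}$$
Consequently, for measurable $S\subset Q_r(z)$,
$$r^{-d}\iint_Sn\le C\,G(Lr,z)\left(|S|/r^{d+2}\right)^{2/(d+2)}.\tag{9.2}$$

We do not know that $G$ is bounded as $r\to0$, so an inequality with a power $G^{1+\gamma}$, $\gamma>0$, on the right would be useless in Section 10. Linearity is obtained by measuring the entropy relative to the average $m$ of $n$ on the cylinder itself: with a fixed reference value, $n\log^2n$ is not bounded by a multiple of $n$ for small $n$.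

*Proof.* **Step 1 (integrating the entropy inequality).** We bound entropy and dissipation by the data on $Q_{Lr}$ plus one bad term $J$. Assume $G(Lr,z)<\infty$. Let
$$m=r^{-d-2}\iint_{Q_{Lr}(z)}n>0,\qquad\eta=\omega^4,$$
$\omega$ the cut-off of $Q_r(z)$. Then $|\eta_t|+|\Delta\eta|+|\nabla\eta|^2/\eta+\eta\le Cr^{-2}\omega^2$. For $t_2<t$ let
$$\mathcal A=\sup_{s\le t_2}\int\eta(e_m(n)+|\nabla b|^2),\qquad\mathcal D=\iint_{s\le t_2}\eta\left(\frac{|\nabla n|^2}n+n|\nabla b|^2\right).$$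
Both are finite, since $t-4r^2>0$ and $t_2<T$. Integrate (7.2) from $t-4r^2$, where $\eta=0$:
$$\mathcal A+\mathcal D\le Cr^{-2}\iint_{s\le t_2}\omega^2\left(e_m(n)+n\log^2\tfrac nm+|\nabla b|^2\right).$$
Since $S(y)+y\log^2y\le C(1+y^{1+\frac1{2d}})$ and $\omega$ lives for a time at most $4r^2$ on a ball of radius $Lr$,
$$\mathcal A+\mathcal D\le C\left(mr^d+r^{-2}\iint_{Q_{Lr}(z)}|\nabla b|^2+J\right),\qquad J=r^{-2}m^{-\frac1{2d}}\iint_{s\le t_2}\omega^2n^{1+\frac1{2d}}.\tag{9.3}$$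

**Step 2 (higher integrability of $n$).** Put $w=\omega^2\sqrt n$, so $|\nabla w|^2\le\eta\frac{|\nabla n|^2}{2n}+Cr^{-2}n1_{Q_{Lr}}$. By (7.1), $\int w^2=\int\eta n\le\mathcal A+Cmr^d$. As $\iint_{Q_{Lr}}n=mr^{d+2}$, (GN) integrated in time gives
$$\iint_{s\le t_2}\omega^{4(1+\frac2d)}n^{1+\frac2d}=\iint_{s\le t_2}w^{2+\frac4d}\le C(\mathcal A+mr^d)^{\frac2d}\left(\mathcal D+r^{-2}\iint_{Q_{Lr}}n\right)\le C(\mathcal A+\mathcal D+mr^d)^{1+\frac2d}.\tag{9.4}$$

**Step 3 (absorbing $J$).** Because $d\ge2$ and $\omega\le1$, $\omega^2\le\omega^{1+2/d}$, so $\omega^2n^{1+\frac1{2d}}\le\left(\omega^{4(1+2/d)}n^{1+2/d}\right)^{1/4}n^{3/4}$. Hölder with exponents $4,\frac43$ yields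
$$J\le Cr^{-2}m^{-\frac1{2d}}(\mathcal A+\mathcal D+mr^d)^{\frac14+\frac1{2d}}(mr^{d+2})^{\frac34}=C(\mathcal A+\mathcal D+mr^d)^{\frac14+\frac1{2d}}(mr^d)^{\frac34-\frac1{2d}}.$$
The two exponents add up to $1$ and the first is at most $\frac12$. By Young's inequality $J\le\epsilon(\mathcal A+\mathcal D)+C_\epsilon mr^d$, and (9.3) becomes
$$\mathcal A+\mathcal D\le C\left(mr^d+r^{-2}\iint_{Q_{Lr}(z)}|\nabla b|^2\right)\le Cr^{d-2}G(Lr,z).$$

**Step 4 (conclusion).** Let $t_2\to t$. Since $\omega=1$ on $Q_r(z)$, the first two terms of (9.1) are bounded using (7.1), and the third by (9.4). For (9.2), Hölder's inequality gives $\iint_Sn\le\left(\iint_{Q_r}n^{1+2/d}\right)^{d/(d+2)}|S|^{2/(d+2)}\le Cr^{d-2}G(Lr,z)|S|^{2/(d+2)}$, and $r^{-2}=(r^{-d-2})^{2/(d+2)}$. $\square$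

## 10. $G\to0$ at points with $K>0$

**Lemma 10.** If $K>0$, then $G(r,(x_0,T))\to0$ as $r\to0$.

*Proof.* Write $G(r)=G(r,(x_0,T))$, let $\sigma,\eta\in(0,1)$, and let $r$ be so small that Lemma 8 holds for radii $\le L^2r$, with $\sigma/L^2$ in place of $\sigma$. Constants $C_K$ may depend on $K$, but not on $\sigma,\eta$.

**Step 1 (the thin slab before time $T$).** Lemma 8(ii),(iii) says nothing about $(T-\sigma r^2,T)$; there we use the bound uniform in time of (9.1):
$$r^{-d}\int_{T-\sigma r^2}^T\int_{\Omega_r(x_0)}(n+|\nabla b|^2)\le r^{-d}\cdot\sigma r^2\cdot Cr^{d-2}G(Lr)\le C\sigma G(L^2r).$$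

**Step 2 ($n$ before the slab).** We split according to the size of $c$. The set
$$S=\{c<K/2\}\cap\left(\Omega_{Lr}(x_0)\times(T-(Lr)^2,T-\sigma r^2)\right)$$
satisfies $|S|\le C_K\eta r^{d+2}$ by Lemma 8(ii) for the radius $Lr$, since $|c-K|>K/2$ on $S$. By (9.2) for the radius $Lr$, $r^{-d}\iint_Sn\le C_K\eta^{2/(d+2)}G(L^2r)$. Off $S$ we have $n\le\frac2Knc$ and Lemma 8(iii) applies. Hence
$$r^{-d}\iint_{Q_{Lr}(x_0,T),\,s<T-\sigma r^2}n\le C_K\left(\eta+\eta^{2/(d+2)}G(L^2r)\right).$$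

**Step 3 ($\nabla b$ before the slab).** We apply Lemma 7 with $\kappa=K$, $t_2=T-\sigma r^2$. Here $(c-K)^2\le M|c-K|$, so Lemma 8(ii) bounds the first term on the right. In the second term, off $S$, $nc\log_+\frac Kc\le(\log2)\,nc$, and on $S$, $nc\log_+\frac Kc\le\frac Ken$. So, using Lemma 8(iii) and Step 2,
$$r^{-d}\iint_{Q_r(x_0,T),\,s<T-\sigma r^2}|\nabla b|^2\le C_K\left(\eta+\eta^{2/(d+2)}G(L^2r)\right).$$

**Step 4 (iteration).** Altogether
$$G(r)\le\left(C\sigma+C_K\eta^{2/(d+2)}\right)G(L^2r)+C_K\eta .$$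
Choosing first $\sigma$, then $\eta$: for each $\epsilon>0$ there is $r_1$ with $G(r)\le\frac12G(L^2r)+\epsilon$ for $r<r_1$, and we may take $r_1$ so small that $L^2r_1\le\min\{r_0,\sqrt T\}$. By (7.5) and mass conservation $G$ is bounded on $[r_1,L^2r_1]$, say by $B$. For $r<r_1$ let $j$ be the least integer with $L^{2j}r\ge r_1$; iterating, $G(r)\le2^{-j}B+2\epsilon$. Hence $\limsup_{r\to0}G(r)\le2\epsilon$. $\square$

## 11. Decay of $X$ and of caloric oscillation on small cylinders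

For the $\varepsilon$-regularity argument we need to know how much $X$ and the oscillation of $c$ shrink when the radius is multiplied by a small $\theta$. For both, the leading contribution is that of the heat equation.

**Lemma 11.** For $Lr\le r_0$, $0<\theta\le\frac12$, $t<T$:
$$X(\theta r,z)\le C\theta^2X(Lr,z)+C_\theta r^{1-d}\iint_{Q_{Lr}(z)}n|\nabla c| .$$

*Proof.* The idea is to test the first equation with a backward heat kernel. Let $\epsilon=\theta r$, $t'\in(t-\epsilon^2,t)$, $\varphi(y,s)=P(x,y,t'-s+\epsilon^2)$, so $\varphi_s=-\Delta\varphi$; all kernel times are $\le5r^2\le1$. With $\omega$ the cut-off of $Q_r(z)$, which vanishes at $s=t-4r^2$, and $\partial_\nu(\omega\varphi)=0$,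
$$\int n\omega\varphi\Big|_{s=t'}=\iint_{s<t'}n(\varphi\omega_s+\varphi\Delta\omega+2\nabla\omega\cdot\nabla\varphi)+\chi\iint_{s<t'}n\nabla c\cdot\nabla(\omega\varphi).$$
On the supports of $\nabla\omega$, $D^2\omega$, $\omega_s$ either $|y-x|\ge r$ or $t'-s\ge r^2-\epsilon^2\ge\frac34r^2$. So by (5.1) $\varphi\le Cr^{-d}$ and $|\nabla\varphi|\le Cr^{-d-1}$ there, with $C$ independent of $\theta$. Everywhere the kernel time is $\ge\epsilon^2=\theta^2r^2$, so $|\nabla(\omega\varphi)|\le C_\theta r^{-d-1}$. By Lemma 3(b) the left side is $\ge c\epsilon^{-d}\int_{\Omega_\epsilon(x)}n(t')$. Hence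
$$\epsilon^{-d}\int_{\Omega_\epsilon(x)}n(t')\le Cr^{-2}X(Lr,z)+C_\theta r^{-d-1}\iint_{Q_{Lr}(z)}n|\nabla c| .$$
Integrate over $t'\in(t-\epsilon^2,t)$; the factor $\epsilon^2=\theta^2r^2$ gives the claim. $\square$

**Lemma 12.** There is $\theta_0\in(0,\frac12]$ such that: if $Lr\le r_0$, $h_t=\Delta h$ in $Q_{Lr}(z)$, $h$ is smooth on $(\overline\Omega\cap B_{Lr}(x))\times(t-(Lr)^2,t]$ and $\partial_\nu h=0$ on $\partial\Omega\cap B_{Lr}(x)$, then for $\kappa\in\mathbb R$ and $0<\theta\le\theta_0$,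
$$\operatorname{osc}_{Q_{\theta r}(z)}h\le C\theta\,\Sigma,\qquad\Sigma^2=r^{-d-2}\iint_{Q_{Lr}(z)}|h-\kappa|^2 .$$

*Proof.* **Step 1 (from $L^2$ to $L^\infty$).** Let $\omega$ be the cut-off of $Q_r(z)$ and $(x',t')\in Q_{r/2}(z)$. The function $u=\omega(h-\kappa)$ has zero normal derivative and zero initial value, and $u_s-\Delta u=(h-\kappa)(\omega_s-\Delta\omega)-2\nabla\omega\cdot\nabla h$. By Duhamel's formula, and integrating $-2P\nabla\omega\cdot\nabla h$ by parts (using $\partial_\nu\omega=0$),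
$$h(x',t')-\kappa=\iint_{s<t'}(h-\kappa)\left[P(x',y,t'-s)(\omega_s+\Delta\omega)+2\nabla_yP(x',y,t'-s)\cdot\nabla\omega\right]dy\,ds .$$
On the supports of the derivatives of $\omega$ either $|y-x'|\ge r/2$ or $t'-s\ge\frac34r^2$. By (5.1) the bracket is $\le Cr^{-d-2}$, and Cauchy–Schwarz gives $\sup_{Q_{r/2}(z)}|h-\kappa|\le C\Sigma$.

**Step 2 (gradient and spatial oscillation).** Lemma 2 with radius $r/(2L)$, applied to $h-\kappa$, gives $|\nabla h|\le Cr^{-1}\Sigma$ on $Q_{r/(2L)}(z)$. Two points of $\Omega_{L\theta r}(x)$ are joined by a path in $\overline\Omega$ of length $\le2C_\Omega L\theta r$, which stays in $B_{r/(2L)}(x)$ if $(1+2C_\Omega)L\theta_0<1/(2L)$. Fix such a $\theta_0$. Then the oscillation of $h(\cdot,s)$ on $\Omega_{L\theta r}(x)$ is $\le C\theta\Sigma$ for $s\in(t-\theta^2r^2,t)$.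

**Step 3 (oscillation in time).** We compare means at two times. Let $\zeta$ be from Lemma 1 for the radius $\theta r$ and $s_1,s_2\in(t-\theta^2r^2,t)$. Since $\partial_\nu h=0$,
$$\left|\int\zeta(h(s_1)-h(s_2))\right|=\left|\int_{s_1}^{s_2}\int\nabla\zeta\cdot\nabla h\right|\le C\theta^2r^2\cdot(\theta r)^{-1}(\theta r)^d\cdot r^{-1}\Sigma=C(\theta r)^d\theta\Sigma .$$
Divide by $\int\zeta\ge c(\theta r)^d$: the $\zeta$-weighted means of $h(s_1)$ and $h(s_2)$ differ by at most $C\theta\Sigma$. By Step 2, $h(\cdot,s_i)$ differs from its weighted mean by at most $C\theta\Sigma$ on $\Omega_{\theta r}(x)$. $\square$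

## 12. $\varepsilon$-regularity: continuity of $c$ at $(x_0,T)$ when $K>0$

For $z=(x,t)$ with $t<T$ let $\kappa_R=\kappa_R(z)$ be the mean of $c$ over $Q_R(z)$ and
$$V(R)=R^{-d-2}\iint_{Q_R(z)}|c-\kappa_R|^2,\qquad U(R)=X(R,z)+V(R).$$

**Lemma 13.** Let $K>0$. There are $\theta_1,\varepsilon_1\in(0,1)$, depending only on $d,\Omega,\chi,M,K$, such that $\kappa_R\ge K/2$ and $U(R)\le\varepsilon_1$ imply $U(\theta_1R)\le\frac14U(R)$. Here $R\le r_0$, $t<T$, $t-R^2\ge0$.

*Proof.* Write $U=U(R)\le1$ and $R_k=R/L^k$; constants may depend on $K$. Since $n>0$, $X(R)>0$ and so $U>0$.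

**Step 1 (all scale-invariant quantities are $O(U)$).** By Lemma 7 with $\kappa=\kappa_R\in[K/2,M]$ and radius $R_1$, and $c\log_+\frac\kappa c\le\kappa/e$, we get $Y(R_1)\le CU$; so $G(R_1)\le CU$. Lemma 9 with radius $r:=R_2$ and $p:=1+\frac2d\le2$ gives
$$\iint_{Q_r}n|\nabla b|^2\le Cr^{d-2}U,\qquad\|n\|_{L^p(Q_r)}\le Cr^{d-2}U,\qquad r^{-d}\iint_Sn\le CU\left(|S|/r^{d+2}\right)^{2/(d+2)}\tag{12.1}$$
for measurable $S\subset Q_r$.

**Step 2 (the drift term is of higher order).** A plain Cauchy–Schwarz estimate of $r^{1-d}\iint n|\nabla b|$ gives only $CU$, the same order as $X$. The gain comes from splitting at the level $\mu/r$, $\mu=U^{1/4}$. Let $S=Q_r\cap\{|\nabla b|>\mu/r\}$. By Chebyshev $|S|\le(r/\mu)^2\iint_{Q_r}|\nabla b|^2\le C\mu^{-2}r^{d+2}U$. Hence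
$$r^{1-d}\iint_{Q_r}n|\nabla b|\le\mu X(r)+r^{1-d}\left(\iint_{Q_r}n|\nabla b|^2\right)^{1/2}\left(\iint_Sn\right)^{1/2}\le C\mu U+CU(U/\mu^2)^{\frac1{d+2}}\le CU^{1+\beta},$$
$\beta=\min\{\frac14,\frac1{2(d+2)}\}$. Since $|\nabla c|\le2\sqrt M|\nabla b|$ and $Q_{R_3}\subset Q_r$, Lemma 11 with radius $R_4$ gives, for $\theta\le\frac12$,
$$X(\theta R_4)\le C\theta^2U+C_\theta U^{1+\beta}.\tag{12.2}$$

**Step 3 (splitting $c$ into a caloric part and a small part).** Let $\omega$ be the cut-off of $Q_{R_3}(z)$; for $s\le t$ it is supported in $B_{R_2}(x)\times[s_0,t]$, $s_0:=t-4R_3^2$. Put $v(s)=\int_{s_0}^se^{(s-s')\Delta}(\omega nc)(s')\,ds'$. As $\omega nc$ is smooth on $\overline\Omega\times[s_0,t]$ (recall $t<T$), $v$ is smooth on $\overline\Omega\times(s_0,t]$, $\partial_\nu v=0$ and $v_s=\Delta v+\omega nc$. Since $(c+v)_s-\Delta(c+v)=-(1-\omega)nc\le0$, comparison gives $0\le v\le e^{(s-s_0)\Delta}c(s_0)-c(s)\le M$. By contractivity of $e^{\tau\Delta}$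 on $L^p$ and (12.1), $\|v\|_{L^p(\Omega\times(s_0,t))}\le(t-s_0)\|\omega nc\|_{L^p}\le CR^dU$. The $L^\infty$ bound turns this into an $L^2$ bound: as $dp=d+2$,
$$\iint_{\Omega\times(s_0,t)}v^2\le M^{2-p}\iint v^p\le C(R^dU)^p=CR^{d+2}U^{1+2/d}.$$

**Step 4 (decay of $V$).** Since $\omega=1$ on $Q_{R_3}(z)$ and $t-R_3^2>s_0$, $h=c+v$ solves $h_s=\Delta h$ in $Q_{R_3}(z)$ with Neumann condition and is smooth up to time $t$, and $R^{-d-2}\iint_{Q_{R_3}}|h-\kappa_R|^2\le C(U+U^{1+2/d})\le CU$. By Lemma 12 with radius $R_4$, $\operatorname{osc}_{Q_{\theta R_4}}h\le C\theta U^{1/2}$ for $\theta\le\theta_0$. The mean minimizes the $L^2$ distance to constants, so comparing $c=h-v$ with the mean of $h$,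
$$V(\theta R_4)\le C\theta^2U+C_\theta U^{1+2/d}.$$

**Step 5 (choice of constants).** With (12.2) and $\theta_1=\theta/L^4$, $\beta'=\min\{\beta,\frac2d\}$: $U(\theta_1R)\le(C\theta^2+C_\theta U^{\beta'})U$. Choose $\theta\le\theta_0$ with $C\theta^2\le\frac18$, then $\varepsilon_1$ with $C_\theta\varepsilon_1^{\beta'}\le\frac18$. $\square$

**Lemma 14.** If $K>0$, then $c(x,t)\to K$ as $(x,t)\to(x_0,T)$, $x\in\overline\Omega$, $t<T$.

*Proof.* **Step 1 (smallness at a fixed scale).** Let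
$$\delta(\rho)=(2\rho)^{-d-2}\iint_{Q_{2\rho}(x_0,T)}|c-K|^2+X(2\rho,(x_0,T)).$$
Then $\delta(\rho)\to0$: the second term by Lemma 10; the first because $|c-K|^2\le M|c-K|$, so by Lemma 8(ii) on $Q_{2\rho}^\sigma$ and $|c-K|\le M$ on the remaining slab it is at most $M\eta+C\sigma M^2$ for small $\rho$, with $\sigma,\eta$ arbitrary. If $x\in\overline\Omega$, $|x-x_0|<\rho$, $T-\rho^2<t<T$, then $Q_\rho(z)\subset Q_{2\rho}(x_0,T)$ for $z=(x,t)$, so
$$U(\rho,z)\le C\delta(\rho),\qquad|\kappa_\rho(z)-K|\le C\delta(\rho)^{1/2}.$$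

**Step 2 (iteration at every nearby point).** In general $|\kappa_{\theta_1R}-\kappa_R|\le C_1V(R)^{1/2}\le C_1U(R)^{1/2}$, by averaging $|c-\kappa_R|$ over $Q_{\theta_1R}(z)\subset Q_R(z)$ and Cauchy–Schwarz. For $\rho$ small we claim, by induction on $j$, that $\kappa_{\theta_1^j\rho}\ge K/2$ and $U(\theta_1^j\rho)\le4^{-j}U(\rho)\le\varepsilon_1$. The bound on $U$ passes from $j$ to $j+1$ by Lemma 13, and
$$|\kappa_{\theta_1^j\rho}-K|\le C\delta(\rho)^{1/2}+C_1\sum_{i<j}2^{-i}U(\rho)^{1/2}\le C\delta(\rho)^{1/2}\le\tfrac K2 .$$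
Since $t<T$, $c$ is continuous at $z$ and $\kappa_{\theta_1^j\rho}(z)\to c(z)$. Hence $|c(z)-K|\le C\delta(\rho)^{1/2}$ for all such $z$. $\square$

*Proof of Theorem 1.* Suppose $T<\infty$ and let $x_0\in\overline\Omega$, with $K=K(x_0)$. If $K=0$, Lemma 8(i) shows that on $Q_{Lr}(x_0,T)$, $r$ small, $c$ takes values in $[0,\eta]$ with $\eta$ as small as we like. If $K>0$, Lemma 14 shows that on $Q_{Lr}(x_0,T)$, $r$ small, $c$ takes values in $[K-\eta,K+\eta]\subset[0,\infty)$. In both cases the hypothesis of Proposition 5 holds at $x_0$. As $x_0$ was arbitrary, Proposition 5 is contradicted. Hence $T_{max}=\infty$. $\blacksquare$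

## 13. Uniform boundedness and exponential convergence

*Proof of Theorem 2.* Now $T=\infty$; fix $r=r_0/L$. Constants $C'$ are independent of $t$.

**Step 1 (a space-time bound uniform in $t$).** By (7.5) and mass conservation, $G(Lr,(x,t))\le C'$ for all $t\ge2$, $x\in\overline\Omega$. Covering $\Omega$ by finitely many balls, Lemma 9 gives $\|n\|_{L^{1+2/d}(\Omega\times(t-r^2,t))}\le C'$ for $t\ge2$.

**Step 2 ($c\to0$ uniformly).** The substance must be used up, because $n$ cannot hide where $c$ is small. From $\frac d{dt}\int c=-\int nc$ and $\frac12\frac d{dt}\int c^2\le-\int|\nabla c|^2$ we get $\int_1^\infty\int(nc+|\nabla c|^2)<\infty$, and the spatial mean $\bar c(t)$ decreases to some $c_*\ge0$. Suppose $c_*>0$. By Poincaré's inequality and Cauchy–Schwarz, $\int_{t-r^2}^t\int|c-\bar c|\to0$ as $t\to\infty$. Since $\bar c\ge c_*$, on $S_t=\{(y,s):t-r^2<s<t,\ c<c_*/2\}$ we have $|c-\bar c|\ge c_*/2$, so $|S_t|\to0$. By Step 1 and Hölder,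
$$r^2\int n_0=\int_{t-r^2}^t\int n\le\frac2{c_*}\int_{t-r^2}^t\int nc+C'|S_t|^{2/(d+2)}\to0,$$
a contradiction, because $\int n_0>0$. So $\|c(t)\|_1\to0$, and $\|c(t+1)\|_\infty\le\|e^\Delta c(t)\|_\infty\le C\|c(t)\|_1\to0$.

**Step 3 (boundedness of $n$).** We are now in the small-$c$ case of Section 6. Let $p=d+1$ and let $t_1\ge1$ be such that $\chi\sqrt p\,\|c(t)\|_\infty\le\pi/4$ for $t\ge t_1$. By (6.1) and (6.3) with $\eta\equiv1$, $c_1=0$, $\int n^p\phi(c)$ is nonincreasing for $t\ge t_1$, so $\sup_{t\ge t_1}\|n\|_p<\infty$. Lemma 3(c) on windows $(t-1,t)$, $t\ge t_1+1$, as in Step 2 of Proposition 5, bounds $\nabla c$. For $t\ge t_1+2$, since $\|e^\Delta n(t-1)\|_\infty\le C\|n_0\|_1$, the same argument bounds $\|n(t)\|_\infty$ uniformly. On $[0,t_1+2]$ $n$ is bounded by continuity.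

**Step 4 (convergence).** Put $N=\sup_{t>0}\|n(t)\|_\infty$. By Duhamel's formula on $(t-1,t)$ and Lemma 3(c) with $p=\infty$,
$$\|\nabla c(t)\|_\infty\le C\sup_{[t-1,t]}\|c\|_\infty\,(1+N)=:\gamma(t)\to0 .$$
Let $w=n-\bar n$, which has mean zero, and let $\lambda_1>0$ be the first nonzero Neumann eigenvalue. With $C'$ depending also on $N$,
$$\tfrac12\tfrac d{dt}\|w\|_2^2=-\|\nabla w\|_2^2+\chi\int n\nabla c\cdot\nabla w\le-\tfrac12\|\nabla w\|_2^2+C'\gamma(t)^2\le-\tfrac{\lambda_1}2\|w\|_2^2+C'\gamma(t)^2.\tag{13.1}$$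
Hence $\|w(t)\|_2\to0$. From $w(t)=e^\Delta w(t-1)-\chi\int_{t-1}^te^{(t-s)\Delta}\nabla\cdot(n\nabla c)\,ds$ and Lemma 3(c) with $p=\infty$,
$$\|w(t)\|_\infty\le C\|w(t-1)\|_2+C'\sup_{[t-1,t]}\gamma\to0 .\tag{13.2}$$

**Step 5 (rates).** Let $\lambda<\bar n$. By Step 4, eventually $n\ge\lambda$, so $c_t\le\Delta c-\lambda c$ and, by comparison, $\|c(t)\|_\infty\le C_\lambda e^{-\lambda t}$. Taking some $\lambda\in(0,\bar n)$, $\gamma$ decays exponentially, hence so does $\|\nabla c(t)\|_\infty$; then (13.1) gives exponential decay of $\|w(t)\|_2$, and (13.2) gives it for $\|w(t)\|_\infty=\|n(t)-\bar n\|_\infty$. $\blacksquare$
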